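\title{Quasiconformally equivalent entire functions whose escaping sets have different Hausdorff dimensions}

\begin{abstract}
Rempe and Stallard asked whether quasiconformally equivalent functions in the Eremenko--Lyubich class $\mathcal B$ have escaping sets of the same Hausdorff dimension. We show that they need not. We give an explicit function $f\in\mathcal B$ whose quasiconformal equivalence class contains, for every $D\in[1,2)$, a function whose escaping set has dimension $D$. It follows that a pair $(d_1,d_2)$ is the pair of dimensions of the escaping sets of two quasiconformally equivalent functions in $\mathcal B$ if and only if $d_1,d_2\in[1,2)$ or $d_1=d_2=2$. The function $f$ is close to $e^{e^z}$ in a half-strip and close to $-1/z$ outside it. It is therefore univalent away from the half-strip, and this leaves enough freedom to bend the half-strip into a neighborhood of a snowflake curve of dimension $D$.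
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $f:\mathbb C\to\mathbb C$ be a transcendental entire function. A point $a\in\mathbb C$ is a \emph{critical value} of $f$ if $a=f(z)$ for some $z$ with $f'(z)=0$, and an \emph{asymptotic value} if $f(z)\to a$ along some curve tending to $\infty$. The set of critical and asymptotic values is denoted by $\operatorname{sing}(f^{-1})$, and the \emph{Eremenko--Lyubich class} $\mathcal B$ consists of the transcendental entire functions for which this set is bounded. For example, $\operatorname{sing}(f^{-1})=\{0\}$ for $f(z)=e^z$. The \emph{escaping set} of $f$ is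
\[
I(f)=\{z\in\mathbb C: f^n(z)\to\infty \text{ as } n\to\infty\},
\]
where $f^n$ is the $n$-th iterate, and $\dim$ denotes Hausdorff dimension.

Two transcendental entire functions $f$ and $g$ are \emph{affinely equivalent} if $\psi\circ f=g\circ\phi$ for some maps $\phi,\psi$ of the form $z\mapsto az+b$ with $a\ne0$. They are \emph{quasiconformally equivalent} if $\psi\circ f=g\circ\phi$ for some quasiconformal homeomorphisms $\phi,\psi:\mathbb C\to\mathbb C$. Since $\phi$ and $\psi$ may differ, an equivalence is not a conjugacy: it identifies $f$ and $g$ as maps from one plane to another, and it does not carry orbits to orbits. Nevertheless, in the class $\mathcal B$ quasiconformally equivalent functions have the same dynamical behavior near infinity, and the following two facts are known.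
\begin{itemize}
\item[(F1)] If $f,g\in\mathcal B$ are affinely equivalent, then $\dim I(f)=\dim I(g)$.
\item[(F2)] If $f,g\in\mathcal B$ are quasiconformally equivalent and $\dim I(f)=2$, then $\dim I(g)=2$.
\end{itemize}
They lead to the following question of Rempe and Stallard \cite{RS}.
\begin{quote}
\emph{Suppose that $f,g\in\mathcal B$ are quasiconformally but not affinely equivalent. Is $\dim I(f)=\dim I(g)$?}
\end{quote}

The simplest function gives no information. If $g=\psi\circ\exp\circ\,\phi^{-1}$ is entire, then $g$ and $z\mapsto\psi(0)+e^z$ are both universal coverings of $\mathbb C\setminus\{\psi(0)\}$, so they differ by a holomorphic homeomorphism of $\mathbb C$, and $g$ is affinely equivalent to $\exp$. In general there is a reason for either guess. On the one hand, quasiconformal maps do change dimension; the map $\Theta$ of Section~\ref{sec:snowflake} sends the real line to a curve of dimension $D>1$. On the other hand, suppose that $\psi$ is conformal on $\{|w|>R\}$. Then $\phi$, which is locally $g^{-1}\circ\psi\circ f$,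 is conformal on $\{|f|>R\}$. Every escaping orbit of $f$ eventually stays in this set, and conformal maps preserve dimension. So the deformation can be invisible at small scales exactly where the escaping orbits live, and one might expect equality.

The answer is no. The dimension of $I(f)$ depends on the large-scale shape of the set $\{|f|>R\}$, and the conformality of $\phi$ on that set does not control the shape of its image.

\begin{theorem}\label{thm:A}
There is an explicit function $f\in\mathcal B$ such that for every $D\in[1,2)$ there is a function $g_D\in\mathcal B$, quasiconformally equivalent to $f$, with $\dim I(g_D)=D$, and $g_1=f$. In particular, for $1<D<2$ the functions $f$ and $g_D$ are quasiconformally but not affinely equivalent, and $\dim I(f)=1\neq D=\dim I(g_D)$.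
\end{theorem}

By (F2), the value $D=2$ cannot be added, and the theorem has the following sharp form.

\begin{theorem}\label{thm:B}
A pair $(d_1,d_2)$ equals $(\dim I(f_1),\dim I(f_2))$ for some quasiconformally equivalent $f_1,f_2\in\mathcal B$ if and only if $d_1,d_2\in[1,2)$ or $d_1=d_2=2$. All pairs in $[1,2)^2$ occur inside a single quasiconformal equivalence class.
\end{theorem}

Section~\ref{sec:model} explains by a model computation where the number $D$ comes from. Section~\ref{sec:tools} collects the standard tools. Sections~\ref{sec:snowflake}--\ref{sec:g} construct the snowflake, the function $f$ and the deformation $g_D=\psi\circ f\circ\phi^{-1}$. Sections~\ref{sec:large} and~\ref{sec:tract} describe $\phi$ at large and at small scales, Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two bounds for $\dim I(g_D)$, and Section~\ref{sec:final} concludes.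

\section{A model computation}\label{sec:model}

This section is a guide to the proof; nothing in it is used later except the notation
\[
S=\{z:\operatorname{Re}z>0,\ |\operatorname{Im}z|<\pi\}.
\]
The function $f$ of Theorem~\ref{thm:A} will be close to $f_0(z)=e^{e^z}$ in the half-strip $S$ and small outside it, so its escaping orbits eventually stay in $S$. We estimate the dimension of the set of points whose orbits under $f_0$ stay in $S$, far to the right.

\subsection*{The straight strip}
Cover $S$ by the discs $B(n,4)$, $n\ge0$. Let $n$ be large and $w\in B(n,4)$. If $z\in S$ and $f_0(z)=w$, then $\xi=e^z$ is a logarithm of $w$, say $\xi=\log w+2\pi ik$, and $\operatorname{Re}\xi=\log|w|>0$, so $z$ is the principal logarithm of $\xi$. Thus the inverse branches on $B(n,4)$ with values in $S$ are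
\[
w\mapsto\log(\log w+2\pi ik),\quad k\in\mathbb Z,\qquad\text{with derivative }\ \frac1{w\,\xi},
\]
and the derivative has size about $n^{-1}(\log n+|k|)^{-1}$. An orbit that visits discs $B(n_j,4)$ with all $n_j\ge N$ starts in the image of $B(n_j,4)$ under a composition of $j$ such branches. The sum of the $s$-th powers of the diameters of all these images is at most $C q^j$, where
\[
q=C\sum_{n\ge N}n^{-s}\sum_{k\in\mathbb Z}(1+|k|)^{-s}.
\]
For $s>1$ both series converge and $q<1$ for large $N$, so the dimension is at most $1$. The second exponential is what makes the sum over $k$ converge. For $e^z$ the branches $\log w+2\pi ik$ have derivative $1/w$ for all $k$, the sum over $k$ diverges for every $s$, and indeed $\dim I(e^z)=2$ \cite{McM}.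

\subsection*{The bent strip}
The two series have different meanings. The sum over $k$ reflects the behavior of the function inside $S$. The sum over $n$ only records how far from the origin the $n$-th unit block of $S$ lies. Suppose that $\phi$ is conformal on $S$ with $|\phi'|\asymp1$ and $|\phi(n)|\asymp n^{1/D}$, and replace $f_0$ by $f_0\circ\phi^{-1}$ on $\phi(S)$. The branches on $\phi(B(n,4))$ are $w\mapsto\phi(\log(\log w+2\pi ik))$. The factor $1/w$ in the derivative now has size $n^{-1/D}$, the first series becomes $\sum n^{-s/D}$, and the argument gives the upper bound $\max(1,D)=D$.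

The same count suggests that the bound is attained. The block $B(m,1)$ corresponds under $\xi=e^z$ to a region of diameter about $e^m$, which contains about $e^{2m}$ lattice points $X+2\pi ik$ with $X,k\in\mathbb Z$. Near such a point, $e^{\xi}$ has modulus about $e^X$, and the blocks $\phi(B(n,1))$ at that distance from $0$ are those with $n\asymp e^{DX}$. So each lattice point contributes about $e^{DX}$ preimages of blocks, each of diameter about $e^{-m-X}$. The $D$-th powers of all these diameters add up to about
\[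
e^{2m}\cdot e^{DX}\cdot e^{-D(m+X)}=e^{(2-D)m},
\]
which is large because $D<2$. Hence no $D$-dimensional content is lost from one generation to the next.

\subsection*{Realizing the bending}
The map $\phi$ has to come from an equivalence $g=\psi\circ f\circ\phi^{-1}$ with $g$ entire. This forces the complex dilatation of $\phi$ to be the pullback under $f$ of that of $\psi$, so it can be prescribed freely only on a set on which $f$ is injective. We therefore choose $f$ with $f(z)\approx-1/z$ off $S$. It is injective on the set $W_M$ of points at distance more than $M$ from $S$ and from a fixed disc. On $W_M$ we prescribe the dilatation of a quasiconformal map $\Theta$ with $|\Theta(x)-\Theta(y)|\asymp|x-y|^{1/D}$ on $\mathbb R$. Two difficulties remain.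
\begin{itemize}
\item[(a)] The maps $\phi$ and $\Theta$ have the same dilatation only on $W_M$. We must show that $\phi$ still behaves like $\Theta$ at scales larger than $1$ (Section~\ref{sec:large}).
\item[(b)] The values that $f$ takes on $W_M$ are taken again inside $S$, so $\phi$ is not conformal on all of $S$. We must show that the dilatation inside $S$ is too sparse to matter (Lemmas~\ref{lem:kappa} and~\ref{lem:global}).
\end{itemize}
Both are handled by one estimate, Lemma~\ref{lem:modulus}.

\section{Tools}\label{sec:tools}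

Throughout, $B(a,r)$ is an open disc and $dA$ is area measure. The letters $C,c$ denote positive constants, possibly different at each occurrence, that do not depend on the variable points, integers and radii involved; they may depend on $D$ and on the maps fixed in the construction. We write $A\asymp A'$ for $c\le A/A'\le C$.

\subsection*{Quasiconformal maps}
Let $K\ge1$. An orientation-preserving homeomorphism $\phi$ between plane domains is \emph{$K$-quasiconformal} ($K$-qc) if it has locally square integrable distributional derivatives and $|\phi_{\bar z}|\le\frac{K-1}{K+1}|\phi_z|$ almost everywhere. Its \emph{complex dilatation} is $\mu_\phi=\phi_{\bar z}/\phi_z$, and $K_\phi=\frac{1+|\mu_\phi|}{1-|\mu_\phi|}\le K$ a.e. A \emph{qc map of $\mathbb C$} is a qc homeomorphism $\mathbb C\to\mathbb C$. Inverses and compositions of qc maps are qc. We use the following standard facts.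
\begin{itemize}
\item[(Q1)] (Measurable Riemann mapping theorem.) For every measurable $\nu$ on $\mathbb C$ with $\|\nu\|_\infty<1$ there is a qc map $\psi$ of $\mathbb C$ with $\mu_\psi=\nu$ a.e.
\item[(Q2)] If $\phi_1,\phi_2$ are qc on an open set $U$ and $\mu_{\phi_1}=\mu_{\phi_2}$ a.e.\ on $U$, then $\phi_1\circ\phi_2^{-1}$ is conformal on $\phi_2(U)$. In particular, $\phi$ is conformal on an open set on which $\mu_\phi=0$ a.e.
\item[(Q3)] For holomorphic $f$ put $f^*\nu=(\nu\circ f)\,\overline{f'}/f'$ where $f'\ne0$, and $f^*\nu=0$ where $f'=0$. If $\psi$ is qc, then $\mu_{\psi\circ f}=f^*\mu_\psi$ on every open set on which $f$ is injective.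
\item[(QS)] (Quasisymmetry.) There is an increasing function $\eta=\eta_K:[0,\infty)\to[0,\infty)$ such that for every $K$-qc map $\phi$ of $\mathbb C$, the inequality $|a-x|\le t|b-x|$ implies $|\phi(a)-\phi(x)|\le\eta(t)|\phi(b)-\phi(x)|$.
\end{itemize}
For a qc map $\phi$ of $\mathbb C$ let
\[
L_\phi(z,r)=\max_{|z'-z|=r}|\phi(z')-\phi(z)|.
\]
The bounded set $\phi(\overline{B(z,r)})$ has boundary $\phi(\partial B(z,r))$, so it lies in $\overline{B(\phi(z),L_\phi(z,r))}$. By (QS), $|\phi(z')-\phi(z)|\ge L_\phi(z,r)/\eta(1)$ whenever $|z'-z|=r$.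

\subsection*{Modulus}
A Borel function $\rho\ge0$ is \emph{admissible} for a family $\mathcal F$ of curves if $\int_\gamma\rho\,|dz|\ge1$ for every locally rectifiable $\gamma\in\mathcal F$, and the \emph{module} of $\mathcal F$ is the infimum of $\int\rho^2\,dA$ over admissible $\rho$. If $\phi$ is qc and $\rho$ is admissible for $\mathcal F$, then the module of $\phi\mathcal F$ is at most $\int\rho^2K_\phi\,dA$. A ring domain $\mathcal A$ that is conformally equivalent to $\{1<|w|<e^{a}\}$ has modulus $\operatorname{mod}\mathcal A=a$. The curves in $\mathcal A$ that join the two boundary components have module $2\pi/\operatorname{mod}\mathcal A$, and the closed curves that separate them have module $\operatorname{mod}\mathcal A/2\pi$. If a ring $\mathcal A_1\subset\mathcal A_2$ separates the boundary components of $\mathcal A_2$, then $\operatorname{mod}\mathcal A_1\le\operatorname{mod}\mathcal A_2$.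

A qc map may change the ratio of two scales by a power: for $\phi(z)=z|z|^{a-1}$, $a>0$, we have $L_\phi(0,R)/L_\phi(0,r)=(R/r)^a$. The next lemma says that the ratio changes only by a bounded factor if the dilatation is supported on a set of bounded logarithmic area.

\begin{lemma}\label{lem:modulus}
Let $\phi$ be a $K$-qc map of $\mathbb C$, let $z_0\in\mathbb C$, $0<r<R$ and $\mathcal A=\{r<|z-z_0|<R\}$. Let $E$ be measurable with $\mu_\phi=0$ a.e.\ on $\mathcal A\setminus E$, and put $\delta=\int_{E\cap\mathcal A}|z-z_0|^{-2}\,dA$. Then, with $C=C(K)$,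
\[
C^{-1}e^{-C\delta}\,\frac Rr\le\frac{L_\phi(z_0,R)}{L_\phi(z_0,r)}\le Ce^{C\delta}\,\frac Rr .
\]
\end{lemma}

\begin{proof}
Let $a=\log(R/r)$ and $\delta'=(K-1)\delta/2\pi$. Since $K_\phi=1$ a.e.\ on $\mathcal A\setminus E$ and $\int_{\mathcal A}|z-z_0|^{-2}dA=2\pi a$, we have
\[
\int_{\mathcal A}|z-z_0|^{-2}K_\phi\,dA\le2\pi(a+\delta').
\]
The density $\rho=1/(a|z-z_0|)$ on $\mathcal A$ is admissible for the curves that join the boundary components. Hence $2\pi/\operatorname{mod}\phi(\mathcal A)\le2\pi(a+\delta')/a^2$, that is, $\operatorname{mod}\phi(\mathcal A)\ge a/(1+\delta'/a)\ge a-\delta'$. The density $\rho=1/(2\pi|z-z_0|)$ is admissible for the separating curves. Hence $\operatorname{mod}\phi(\mathcal A)/2\pi\le2\pi(a+\delta')/4\pi^2$. Together,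
\begin{equation}\label{eq:mod}
a-\delta'\le\operatorname{mod}\phi(\mathcal A)\le a+\delta'.
\end{equation}

It remains to compare $\phi(\mathcal A)$ with round rings about $w_0=\phi(z_0)$. Let $L(s)=L_\phi(z_0,s)$ and let $m(s)$ be the minimum of $|\phi(z)-w_0|$ on $|z-z_0|=s$, so that $L\le\eta(1)m$. The ring $\phi(\mathcal A)$ lies in $\{m(r)<|w-w_0|<L(R)\}$ and separates its boundary components, so
\[
\operatorname{mod}\phi(\mathcal A)\le\log\frac{L(R)}{m(r)}\le\log\frac{\eta(1)L(R)}{L(r)},
\]
and \eqref{eq:mod} gives the lower bound. If $m(R)\le L(r)$, then $L(R)\le\eta(1)L(r)$ and the upper bound holds because $R/r>1$. Otherwise the ring $\{L(r)<|w-w_0|<m(R)\}$ lies in $\phi(\mathcal A)$ and separates its boundary components, so $\log(m(R)/L(r))\le a+\delta'$, and $L(R)\le\eta(1)m(R)$ gives the upper bound.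
\end{proof}

\subsection*{Koebe's theorems}
Let $F$ be univalent (holomorphic and injective) on $B(a,r)$ and let $z=a+ru$ with $|u|<1$. Then $F(B(a,r))\supset B(F(a),\frac r4|F'(a)|)$, and
\[
\frac{|u|}{(1+|u|)^2}\le\frac{|F(z)-F(a)|}{r|F'(a)|}\le\frac{|u|}{(1-|u|)^2},\qquad
\frac{1-|u|}{(1+|u|)^3}\le\frac{|F'(z)|}{|F'(a)|}\le\frac{1+|u|}{(1-|u|)^3}.
\]
These are the $\frac14$-theorem, the growth theorem and the distortion theorem. We also need a two-point version.

\begin{lemma}\label{lem:koebe}
If $F$ is univalent on $B(a,2r)$, then $|F(\xi)-F(\xi')|\ge\frac18|F'(\xi)|\,|\xi-\xi'|$ for all $\xi,\xi'\in B(a,r)$.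
\end{lemma}

\begin{proof}
Let $y=|\xi-\xi'|<2r$. The map $F$ is univalent on $B(\xi,r)\subset B(a,2r)$. If $y<r$, the growth theorem gives $|F(\xi)-F(\xi')|\ge|F'(\xi)|\,y\,(1+y/r)^{-2}\ge\frac14|F'(\xi)|\,y$. If $y\ge r$, then $F(\xi')\notin F(B(\xi,r))$, and the $\frac14$-theorem gives $|F(\xi)-F(\xi')|\ge\frac r4|F'(\xi)|\ge\frac18|F'(\xi)|\,y$.
\end{proof}

\subsection*{Hausdorff dimension}
We write $\mathcal H^s$ for $s$-dimensional Hausdorff measure. Lipschitz maps do not increase dimension, and the dimension of a countable union is the supremum of the dimensions. Hence $\dim g^{-1}(J)\le\dim J$ for a nonconstant entire $g$ and $J\neq\emptyset$: apart from the countably many critical points, $g^{-1}(J)$ is covered by countably many images of subsets of $J$ under Lipschitz inverse branches. The \emph{mass distribution principle} states that if a probability measure $\omega$ on a compact set $\mathcal K$ satisfies $\omega(B(x,r))\le Cr^D$ for all $x\in\mathcal K$ and all small $r$, then $\mathcal H^D(\mathcal K)>0$, so $\dim\mathcal K\ge D$.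

\section{A snowflake map}\label{sec:snowflake}

\begin{lemma}\label{lem:snowflake}
For every $D\in[1,2)$ there is a qc map $\Theta$ of $\mathbb C$ with $|\Theta(x)-\Theta(y)|\asymp|x-y|^{1/D}$ for all $x,y\in\mathbb R$.
\end{lemma}

The estimate turns a set of diameter $r$ on the line into a set of diameter comparable to $r^{1/D}$ and conversely, so $\Theta(\mathbb R)$ has dimension $D$. What we use later is the large-scale form of this: a disc of radius $r\ge1$ contains at most $Cr^D$ of the points $\Theta(n)$.

\begin{proof}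
For $D=1$ take the identity. Let $1<D<2$. We build a self-similar curve from four similarities of ratio $\lambda=4^{-1/D}\in(\frac14,\frac12)$, extend it to a curve through $\infty$, and then extend its parametrization to the plane.

\emph{Step 1: the four similarities.} Choose $\alpha\in(0,\frac\pi4)$ with $4\lambda\cos^2\alpha=1$ and put
\[
p_0=0,\quad p_1=\lambda,\quad p_2=\lambda(1+e^{2i\alpha})=2\lambda\cos\alpha\,e^{i\alpha},\quad p_3=1-\lambda,\quad p_4=1,
\]
and $T_i(z)=p_{i-1}+(p_i-p_{i-1})z$ for $i=1,\dots,4$. The choice of $\alpha$ gives $\operatorname{Re}p_2=\frac12$, so the reflection $\sigma(z)=1-\bar z$ fixes $p_2$. It exchanges $p_1$ and $p_3$, so $p_3-p_2=\overline{p_2-p_1}=\lambda e^{-2i\alpha}$, and all $T_i$ are similarities of ratio $\lambda$. Moreover $\sigma T_1\sigma(z)=1-\lambda+\lambda z=T_4(z)$ and $\sigma T_2\sigma(z)=1-\overline{p_2}+\lambda e^{-2i\alpha}z=T_3(z)$. Let $\Delta=\sigma\Delta$ be the closed triangle with vertices $0,1,p_2$. Its base angles are $\alpha$ and its apex angle is obtuse, so $\operatorname{diam}\Delta=1$.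 We claim (see Figure~\ref{fig:koch}):
\begin{equation}\label{eq:position}
\begin{gathered}
T_i\Delta\subset\Delta,\qquad T_i\Delta\cap T_{i+1}\Delta=\{p_i\},\qquad T_i\Delta\cap T_j\Delta=\emptyset\ \text{ if }|i-j|\ge2,\\
0\in T_j\Delta\text{ only for }j=1,\qquad 1\in T_j\Delta\text{ only for }j=4.
\end{gathered}
\end{equation}
Let $\Delta_1\subset\Delta$ be the closed triangle $0,p_1,p_2$. The triangle $T_1\Delta$ has vertices $0,p_1,\lambda p_2$. Since $1-p_2=\overline{p_2}$ and $\arg p_2=\alpha$,
\[
p_2-T_2(p_2)=T_2(1)-T_2(p_2)=\lambda e^{2i\alpha}\,\overline{p_2}=\lambda p_2,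
\]
so $T_2\Delta$ has vertices $p_1,p_2,(1-\lambda)p_2$. Thus $T_1\Delta$ and $T_2\Delta$ are the cones with apex $p_1$ over the segments $[0,\lambda p_2]$ and $[(1-\lambda)p_2,p_2]$ of the side $[0,p_2]$ of $\Delta_1$. These segments are disjoint because $\lambda<\frac12$. (For $D=2$ we would have $\lambda=\frac12$, and the two triangles would share a side.) Hence $T_1\Delta,T_2\Delta\subset\Delta_1$, $T_1\Delta\cap T_2\Delta=\{p_1\}$, $p_2\notin T_1\Delta$ and $0\notin T_2\Delta$. Applying $\sigma$, we get $T_4\Delta,T_3\Delta\subset\Delta_2=\sigma\Delta_1$, $T_3\Delta\cap T_4\Delta=\{p_3\}$, $p_2\notin T_4\Delta$ and $1\notin T_3\Delta$. Finally $\Delta_1$ lies in $\{\operatorname{Re}z\le\frac12\}$ and meets the line $\operatorname{Re}z=\frac12$ only at $p_2$, so $\Delta_1\cap\Delta_2=\{p_2\}$, $0\notin\Delta_2$ and $1\notin\Delta_1$. This proves \eqref{eq:position}.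

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=10]
\fill[gray!35] (0,0)--(0.3333,0)--(0.1667,0.0962)--cycle;
\fill[gray!35] (0.3333,0)--(0.5,0.2887)--(0.3333,0.1925)--cycle;
\fill[gray!35] (0.5,0.2887)--(0.6667,0)--(0.6667,0.1925)--cycle;
\fill[gray!35] (0.6667,0)--(1,0)--(0.8333,0.0962)--cycle;
\draw (0,0)--(1,0)--(0.5,0.2887)--cycle;
\draw[very thick] (0,0)--(0.3333,0)--(0.5,0.2887)--(0.6667,0)--(1,0);
\node[below] at (0,0) {$0$};
\node[below] at (0.3333,0) {$p_1$};
\node[above] at (0.5,0.2887) {$p_2$};
\node[below] at (0.6667,0) {$p_3$};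
\node[below] at (1,0) {$1$};
\node[above left] at (0.1667,0.0962) {$\lambda p_2$};
\node[above left] at (0.3333,0.1925) {$(1-\lambda)p_2$};
\end{tikzpicture}
\caption{The triangle $\Delta$ with vertices $0,1,p_2$ and its four images $T_1\Delta,\dots,T_4\Delta$ (shaded, left to right) for $\lambda=\frac13$, $\alpha=\frac\pi6$, $D=\log4/\log3$. Consecutive images meet in a single point $p_i$, and the other pairs are disjoint.}
\label{fig:koch}
\end{figure}

\emph{Step 2: the curve on $[0,1]$.} On the complete metric space of continuous maps $\gamma:[0,1]\to\Delta$ with $\gamma(0)=0$, $\gamma(1)=1$, the operator that replaces $\gamma$ by the concatenation of $T_1\gamma,\dots,T_4\gamma$ is a contraction of ratio $\lambda$. Let $\gamma$ be its fixed point, so $\gamma((i-1+t)/4)=T_i(\gamma(t))$ for $t\in[0,1]$. For a word $u=i_1\cdots i_n$ in the letters $1,\dots,4$ let $T_u=T_{i_1}\cdots T_{i_n}$, and let $I_u$ be the corresponding closed quaternary interval of length $4^{-n}$ (level $n$). Then $\gamma(I_u)\subset\Delta_u=T_u\Delta$ and $\operatorname{diam}\Delta_u=\lambda^n=4^{-n/D}$.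

\emph{Upper estimate.} If $4^{-n-1}\le|s-t|\le4^{-n}$, then $s$ and $t$ lie in equal or adjacent intervals of level $n$. The corresponding triangles have a common point, so $|\gamma(s)-\gamma(t)|\le2\lambda^n\le2(4|s-t|)^{1/D}$.

\emph{Lower estimate.} Let $s\ne t$, and let $n\ge1$ be the least level at which $s,t$ do not lie in equal or adjacent intervals. There are equal or adjacent intervals $I_u\ni s$, $I_{u'}\ni t$ of level $n-1$, so $|s-t|\le2\cdot4^{1-n}$. Choose letters $j,j'$ with $s\in I_{uj}$, $t\in I_{u'j'}$; these two intervals are neither equal nor adjacent. We show that $(\Delta_{uj},\Delta_{u'j'})$ is a scaled copy of one of finitely many pairs of disjoint compact sets.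

If $u=u'$, then $|j-j'|\ge2$, and the pair is the image under $T_u$, of ratio $\lambda^{n-1}$, of the disjoint pair $(T_j\Delta,T_{j'}\Delta)$.

If $u\ne u'$, say $I_u$ lies to the left of $I_{u'}$, then $u=wi4\cdots4$ and $u'=w(i+1)1\cdots1$ with $l$ final letters, where $|w|+l=n-2$. The maps $T_4$ and $T_1$ are homotheties of ratio $\lambda$ with centers $1$ and $0$, and $T_i(1)=T_{i+1}(0)=p_i$. So $T_iT_4^lT_i^{-1}$ and $T_{i+1}T_1^lT_{i+1}^{-1}$ are both equal to the homothety $\vartheta$ with center $p_i$ and ratio $\lambda^l$. Hence $T_u=T_w\vartheta T_i$, $T_{u'}=T_w\vartheta T_{i+1}$, and the pair is the image under $T_w\vartheta$, of ratio $\lambda^{n-2}$, of $(T_iT_j\Delta,T_{i+1}T_{j'}\Delta)$. By \eqref{eq:position} these two sets can meet only at $p_i$, which requires $1\in T_j\Delta$ and $0\in T_{j'}\Delta$, that is, $j=4$ and $j'=1$. In that case $I_{uj}$ and $I_{u'j'}$ would be adjacent. So the two sets are disjoint.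

The model pairs are indexed by $(j,j')$ or $(i,j,j')$, so the distance between the two sets of a pair is bounded below. Therefore $|\gamma(s)-\gamma(t)|\ge c\lambda^{n-1}\ge c|s-t|^{1/D}$.

\emph{Step 3: the curve on $\mathbb R$.} Since $\gamma(t/4)=\lambda\gamma(t)$, the rule $\gamma(4t)=\lambda^{-1}\gamma(t)$ extends $\gamma$ to $[0,\infty)$, and the estimates persist because $\lambda^{-1}=4^{1/D}$. The image lies in the sector $\{0\le\arg z\le\alpha\}\cup\{0\}$. Put $\gamma(-t)=-\gamma(t)$. For $s,t\ge0$,
\[
\cos\alpha\,(|\gamma(s)|+|\gamma(t)|)\le\operatorname{Re}(\gamma(s)+\gamma(t))\le|\gamma(s)-\gamma(-t)|\le|\gamma(s)|+|\gamma(t)|,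
\]
and $|\gamma(s)|+|\gamma(t)|\asymp s^{1/D}+t^{1/D}\asymp(s+t)^{1/D}$. Hence $|\gamma(x)-\gamma(y)|\asymp|x-y|^{1/D}$ on $\mathbb R$.

\emph{Step 4: extension to the plane.} For $x<y<z$ we have $|\gamma(y)-\gamma(x)|\le C|\gamma(z)-\gamma(x)|$. This is Ahlfors' three-point condition for the Jordan curve $\gamma(\mathbb R)\cup\{\infty\}$, and Ahlfors' theorem states that under this condition there is a qc map $\Theta_1$ of $\mathbb C$ with $\Theta_1(\mathbb R)=\gamma(\mathbb R)$. We still have to correct the parametrization. After replacing $\Theta_1(z)$ by $\Theta_1(-z)$ if necessary, $b=\Theta_1^{-1}\circ\gamma$ is an increasing homeomorphism of $\mathbb R$. Since $|\gamma(x+t)-\gamma(x)|\asymp|\gamma(x)-\gamma(x-t)|$, property (QS) for $\Theta_1^{-1}$ gives $b(x+t)-b(x)\asymp b(x)-b(x-t)$ for $x\in\mathbb R$, $t>0$. The Beurling--Ahlfors theorem states that an increasing homeomorphism of $\mathbb R$ with this property extends to a qc map $\hat b$ of $\mathbb C$. Then $\Theta=\Theta_1\circ\hat b$ satisfies $\Theta|_{\mathbb R}=\gamma$.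
\end{proof}

\section{The function $f$}\label{sec:f}

We need an entire function that is close to $e^{e^z}$ in $S$ and small outside. Since $e^{e^t}$ decays very fast along the lines $\operatorname{Im}t=\pm\pi$, its Cauchy integral over $\partial S$ converges and defines such a function, of P\'olya--Szeg\H{o} type. To get estimates up to $\partial S$ we let the contour vary.

For $a\in[\frac{3\pi}4,\frac{5\pi}4]$ let $G_a=\{\operatorname{Re}t>0,\ |\operatorname{Im}t|<a\}$, so $G_\pi=S$. Let $\Gamma_a=\partial G_a$, traversed from $+\infty-ia$ via $-ia$ and $ia$ to $+\infty+ia$, so that $G_a$ lies on the right. For $z\notin\Gamma_a$ let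
\[
h_a(z)=\frac1{2\pi i}\int_{\Gamma_a}\frac{e^{e^t}}{t-z}\,dt .
\]
If $\operatorname{Re}t>0$ and $\frac{3\pi}4\le|\operatorname{Im}t|\le\frac{5\pi}4$, then $|e^{e^t}|\le\exp(-e^{\operatorname{Re}t}/\sqrt2)$, so all integrals below converge absolutely.

\begin{proposition}\label{prop:f}
There is an entire function $f$, independent of $a$, with $f=h_a$ on $\mathbb C\setminus\overline{G_a}$ and $f(z)=e^{e^z}+h_a(z)$ on $G_a$. With $h=h_{5\pi/4}$ there is $C_0\ge1$ such that
\begin{gather}
|f(z)+1/z|\le C_0|z|^{-2}\qquad(|z|\ge10,\ z\notin S),\label{eq:fout}\\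
f(z)=e^{e^z}+h(z),\quad|h(z)+1/z|\le C_0|z|^{-2},\quad|h'(z)|\le C_0\qquad(|z|\ge10,\ z\in S).\label{eq:fin}
\end{gather}
\end{proposition}

\begin{proof}
For $N>0$ let $h_{a,N}$ be the same integral over the boundary of $G_a\cap\{\operatorname{Re}t>N\}$, with this region on the right. It is holomorphic on $\{\operatorname{Re}z<N\}$. The difference $h_a-h_{a,N}$ is the integral over the boundary of the rectangle $G_a\cap\{\operatorname{Re}t<N\}$, traversed clockwise. By Cauchy's formula it is $0$ outside the closed rectangle and $-e^{e^z}$ inside. So all $h_{a,N}$ agree with $h_a$ on $\{\operatorname{Re}z<0\}$, and by the identity theorem they fit together to an entire function $f$ with $f=h_a$ on the connected set $\mathbb C\setminus\overline{G_a}$; inside the rectangle, $f=h_{a,N}=h_a+e^{e^z}$. For $\operatorname{Re}z<0$ and $a<a'$, the difference $h_{a'}-h_a$ is an integral over the boundaries of the half-strips $\{\operatorname{Re}t>0,\ a<\pm\operatorname{Im}t<a'\}$, in which the integrand is holomorphic and decays. It vanishes by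 Cauchy's theorem, so $f$ does not depend on $a$.

For the same reason $\frac1{2\pi i}\int_{\Gamma_a}e^{e^t}dt$ does not depend on $a$. For $a=\pi$ the horizontal sides cancel by periodicity, and the vertical side gives $\frac1{2\pi}\int_{-\pi}^\pi e^{e^{iy}}dy=e^0=1$ by the mean value property. The identity $\frac1{t-z}=-\frac1z-\frac t{z^2}+\frac{t^2}{z^2(t-z)}$ now yields
\[
h_a(z)+\frac1z=\frac1{z^2}\cdot\frac1{2\pi i}\int_{\Gamma_a}e^{e^t}\Big(\frac{t^2}{t-z}-t\Big)dt,\qquad h_a'(z)=\frac1{2\pi i}\int_{\Gamma_a}\frac{e^{e^t}}{(t-z)^2}\,dt .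
\]
So there is $C_0\ge1$ with $|h_a(z)+1/z|\le C_0|z|^{-2}$ and $|h_a'(z)|\le C_0$ whenever $a\in\{\frac{3\pi}4,\frac{5\pi}4\}$ and $\operatorname{dist}(z,\Gamma_a)\ge\frac\pi4$. Let $|z|\ge10$. If $|\operatorname{Im}z|<\pi$, then $|\operatorname{Re}z|\ge\sqrt{100-\pi^2}>9$. Hence if $z\notin S$, then $|\operatorname{Im}z|\ge\pi$ or $\operatorname{Re}z<-9$, so $\operatorname{dist}(z,\overline{G_{3\pi/4}})\ge\frac\pi4$, and \eqref{eq:fout} follows with $a=\frac{3\pi}4$. If $z\in S$, then $\operatorname{Re}z>9$ and $\operatorname{dist}(z,\Gamma_{5\pi/4})\ge\frac\pi4$, and \eqref{eq:fin} follows with $a=\frac{5\pi}4$.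
\end{proof}

Since $\frac1{10}+\frac{C_0}{100}\le C_0$, for $|z|\ge10$ we have $|f|\le C_0$ off $S$ and $|h|\le C_0$ on $S$. Let $R_1=\max(2C_0,\max_{|z|\le10}|f(z)|)$. Then
\begin{equation}\label{eq:large}
|f(z)|>R_1\quad\Longrightarrow\quad z\in S,\ \ |z|>10,\ \ \operatorname{Re}z>9,\ \ |e^{e^z}|\ge|f(z)|-C_0 .
\end{equation}

\begin{lemma}\label{lem:classB}
$f\in\mathcal B$.
\end{lemma}

\begin{proof}
By \eqref{eq:fout}, $zf(z)\to-1$ along the negative axis, so $f$ is nonconstant and has the asymptotic value $0$; hence it is not a polynomial. If $|f(z)|>R_1$, then $f'(z)=e^ze^{e^z}+h'(z)$ and $|f'(z)|\ge e^9C_0-C_0>0$ by \eqref{eq:large}. So no critical value has modulus greater than $R_1$. Suppose that $f\to a$ along a curve tending to $\infty$, with $|a|>R_1$. On the tail of the curve $z\in S$, so $\operatorname{Re}z\to+\infty$, $h(z)\to0$ and $e^{e^z}\to a\ne0$. Then $e^z$ eventually lies in the union of the discs of radius $1$ about the logarithms of $a$. These discs are disjoint, so by continuity $e^z$ stays in one of them, which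 contradicts $|e^z|\to\infty$.
\end{proof}

The term $-1/z$ in \eqref{eq:fout}, which is present because the integral of $e^{e^t}$ is not zero, makes $f$ univalent away from $S$. To see this we invert. We use twice the elementary implication
\begin{equation}\label{eq:invert}
|z|\ge2B,\quad|w+1/z|\le B|z|^{-2}\quad\Longrightarrow\quad w\ne0\ \text{ and }\ |-1/w-z|\le2B .
\end{equation}
Indeed, $y=1+zw$ satisfies $|zy|\le B$ and $|y|\le\frac12$, and $-1/w-z=z/(1-y)-z=zy/(1-y)$.

Let
\[
P=\overline{B(0,\max(10,2C_0))}\cup\overline S,\qquad M=16C_0+20,\qquad W_M=\{z:\operatorname{dist}(z,P)>M\}.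
\]
By \eqref{eq:fout} and \eqref{eq:invert} with $B=C_0$, there is a holomorphic function $v$ on $\mathbb C\setminus P$ with
\begin{equation}\label{eq:v}
-1/f(z)=z+v(z),\qquad|v(z)|\le2C_0\qquad(z\notin P).
\end{equation}

\begin{lemma}\label{lem:univalent}
The function $f$ is injective on $W_M$, and $|f|<1$ on $W_M$.
\end{lemma}

\begin{proof}
Let $z,z'\in W_M$ with $f(z)=f(z')$. By \eqref{eq:v}, $|z-z'|=|v(z')-v(z)|\le4C_0$. Every point of the segment $[z,z']$ has distance more than $M-4C_0=12C_0+20$ from $P$, so Cauchy's estimate gives $|v'|\le2C_0/(12C_0+20)<\frac14$ on it. Hence $|z-z'|\le\frac14|z-z'|$ and $z=z'$. For $z\notin P$ we have $|z|\geq10$ and $C_0\le|z|/2$, so $|f(z)|\le\frac32|z|^{-1}<1$ by \eqref{eq:fout}.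
\end{proof}

\section{The deformation $g$ and the support of its dilatation}\label{sec:g}

From now on $D\in[1,2)$ is fixed, and $\Theta$ is the map of Lemma~\ref{lem:snowflake}. By Lemma~\ref{lem:univalent}, $f$ maps $W_M$ conformally onto an open subset of the unit disc. Let $\nu$ be the function on $f(W_M)$ determined by $f^*\nu=\mu_\Theta$ on $W_M$, and let $\nu=0$ off $f(W_M)$. Then $\|\nu\|_\infty<1$. By (Q1) there is a qc map $\psi$ of $\mathbb C$ with $\mu_\psi=\nu$. It is conformal on $\{|w|>1\}$ and has a simple pole at $\infty$, so after division by a constant there is $C_\psi$ with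
\[
|\psi(w)-w|\le C_\psi\qquad(w\in\mathbb C).
\]
Let $\kappa=f^*\nu$, and let $\phi$ be a qc map of $\mathbb C$ with $\mu_\phi=\kappa$ and $\phi(0)=0$. Put
\[
g=g_D=\psi\circ f\circ\phi^{-1}.
\]
Near any point with $f'\ne0$, the maps $\psi\circ f$ and $\phi$ are qc with the same dilatation by (Q3), so $g$ is holomorphic near its image under $\phi$ by (Q2). The remaining points form a discrete set on which $g$ is continuous, so $g$ is entire. Critical points are the points of local non-injectivity, and homeomorphisms of $\mathbb C$ preserve curves tending to $\infty$, so $\operatorname{sing}(g^{-1})=\psi(\operatorname{sing}(f^{-1}))$ is bounded. As $g$ is nonconstant with the asymptotic value $\psi(0)$, it is transcendental. Thus $g\in\mathcal B$, and $g$ is quasiconformally equivalent to $f$. If $D=1$, then $\nu=\kappa=0$, and we take $\psi=\phi=\mathrm{id}$, so $g_1=f$.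

Where in $S$ can $\kappa$ be nonzero? Where $|e^{e^z}|$ is large, $f(z)$ lies outside the unit disc. Where $|e^{e^z}|$ is very small, $-1/f(z)$ is within bounded distance of $z\in P$, whereas for values in $f(W_M)$ it is far from $P$; this is the second purpose of the margin $M$. Only the transition zone remains.

\begin{lemma}\label{lem:kappa}
\begin{itemize}
\item[(a)] $\kappa=\mu_\Theta$ on $W_M$.
\item[(b)] $\kappa=0$ on $\{|f|>1\}$, so $\phi$ is conformal on this set.
\item[(c)] There is $m_1$ such that if $z\in S$, $x=\operatorname{Re}z\ge m_1$ and $\kappa(z)\ne0$, then $|\operatorname{Re}e^z|\le2\log x$.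
\end{itemize}
\end{lemma}

\begin{proof}
Parts (a) and (b) hold by construction. For (c) take $m_1\geq\max(10,2C_0+4)$, so that $\log(1+C_0)\le2\log x$ and $|z|^2\le x^2+\pi^2\le2x^2$. If $\kappa(z)\ne0$, then $f(z)=f(z')$ for some $z'\in W_M$. First, $|f(z)|<1$, so $|e^{e^z}|\le1+C_0$ and $\operatorname{Re}e^z\le\log(1+C_0)\le2\log x$. Second, \eqref{eq:v} at $z'$ gives $\operatorname{dist}(-1/f(z),P)>M-2C_0=14C_0+20$. Suppose that $\operatorname{Re}e^z<-2\log x$. Then $|e^{e^z}|<x^{-2}\le2|z|^{-2}$, so $|f(z)+1/z|\le(C_0+2)|z|^{-2}$ by \eqref{eq:fin}, and \eqref{eq:invert} gives $|-1/f(z)-z|\le2C_0+4$. Since $z\in P$, this is a contradiction.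
\end{proof}

\section{The map $\phi$ at large scales}\label{sec:large}

The map $\chi=\phi\circ\Theta^{-1}$ is conformal off a neighborhood of bounded width of the half-snowflake $\Theta([0,\infty))$. Such a neighborhood occupies area about $r^D$ in a disc of radius $r$. Since $D<2$, its logarithmic area at scales larger than $1$ is finite, and Lemma~\ref{lem:modulus} shows that $\chi$ is bi-Lipschitz at these scales.

\begin{lemma}\label{lem:large}
For $x,y\in\mathbb R$ with $|x-y|\ge1$ we have $|\phi(x)-\phi(y)|\asymp|x-y|^{1/D}$. In particular $|\phi(n)|\asymp n^{1/D}$ for integers $n\ge1$. Moreover there is $\beta>0$ with $\phi(B(n,4))\subset B(\phi(n),\beta)$ for all integers $n\ge0$.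
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:kappa}(a) and (Q2), $\mu_\chi=0$ off the closed set $E=\Theta(\mathbb C\setminus W_M)$. There is a constant $M'$ with $\mathbb C\setminus W_M\subset\bigcup_{n\ge0}B(n,M')$, and by (QS) and Lemma~\ref{lem:snowflake},
\[
\operatorname{diam}\Theta(B(n,M'))\le2\eta(M')|\Theta(n+1)-\Theta(n)|\le C .
\]
Let $z_0\in\mathbb C$ and $r\ge1$. If $\Theta(B(n,M'))$ and $\Theta(B(n',M'))$ both meet $B(z_0,r)$, then $|\Theta(n)-\Theta(n')|\le2r+C\le Cr$, so $|n-n'|\le Cr^D$. Hence at most $Cr^D$ of these sets meet $B(z_0,r)$, each has area at most $C$, and $\operatorname{area}(E\cap B(z_0,r))\le Cr^D$. Summing over the annuli $2^i<|z-z_0|\le2^{i+1}$, we get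
\[
\int_{E\cap\{|z-z_0|>1\}}\frac{dA}{|z-z_0|^2}\le\sum_{i\ge0}2^{-2i}\,C\,2^{(i+1)D}\le C ,
\]
because $D<2$. By Lemma~\ref{lem:modulus}, $L_\chi(z_0,R)\asymp R\,L_\chi(z_0,1)$ for $R\ge1$, uniformly in $z_0$.

To compare different centers, take $R\ge|z_0-z_1|+1$. Then $\overline{B(z_1,R)}\subset B(z_0,2R)$, so $L_\chi(z_1,R)\le2L_\chi(z_0,2R)$, and therefore $R\,L_\chi(z_1,1)\le CR\,L_\chi(z_0,1)$. The points $z_0,z_1$ are arbitrary, so $L_\chi(z,1)\asymp L_\chi(0,1)\asymp1$ and $L_\chi(z,R)\asymp R$ for all $z$ and $R\ge1$. With (QS),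
\[
|\chi(z)-\chi(z')|\asymp|z-z'|\qquad\text{for }|z-z'|\ge1 .
\]
Choose $t_0\ge1$ such that $|\Theta(x)-\Theta(y)|\ge1$ for real $x,y$ with $|x-y|\ge t_0$. For such $x,y$, $|\phi(x)-\phi(y)|=|\chi(\Theta(x))-\chi(\Theta(y))|\asymp|x-y|^{1/D}$. For $1\le|x-y|\le t_0$, (QS) gives
\[
\eta(t_0)^{-1}|\phi(x+t_0)-\phi(x)|\le|\phi(y)-\phi(x)|\le\eta(1)|\phi(x+t_0)-\phi(x)|,
\]
so $|\phi(x)-\phi(y)|\asymp1\asymp|x-y|^{1/D}$. The second claim follows from $\phi(0)=0$. For the last, $|\phi(z)-\phi(n)|\le\eta(4)|\phi(n+1)-\phi(n)|\le C$ for $z\in B(n,4)$.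
\end{proof}

\section{The tract of $g$ and its inverse branches}\label{sec:tract}

In the model, the part of $S$ where $f_0$ is large is parametrized by $\xi\mapsto\log\xi$ on a right half-plane, and $f_0(\log\xi)=e^\xi$. We now construct the corresponding parametrization $\tau$ for $g$. It reduces the study of the inverse branches of $g$ to estimates for $\tau'$.

Let $r_0\ge e^{10}$ be a large constant, subject to finitely many conditions stated below, and let $H_j=\{\operatorname{Re}\zeta>r_0+j\}$. Logarithms of points of $H_0$ are principal, so $z=\log\zeta$ satisfies $\operatorname{Re}z>10$ and $|\operatorname{Im}z|<\frac\pi2$. By \eqref{eq:fin}, $f(\log\zeta)=e^\zeta+h(\log\zeta)$ with $|h|\le C_0$. Let $r_0$ be so large that $(C_0+C_\psi)e^{-r_0}\le\frac1{20}$. Then $|f(\log\zeta)|>1$ on $H_0$, so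
\begin{equation}\label{eq:conf}
\phi\text{ is univalent on }\log H_0
\end{equation}
by Lemma~\ref{lem:kappa}(b), and $\psi(f(\log\zeta))=e^\zeta(1+\theta(\zeta))$ with $\theta$ holomorphic and $|\theta|\le\frac1{20}$ on $H_0$. Put $\Lambda(\zeta)=\zeta+\log(1+\theta(\zeta))$. Then
\[
\psi(f(\log\zeta))=e^{\Lambda(\zeta)},\qquad|\Lambda(\zeta)-\zeta|\le\tfrac1{10}\ \text{ on }H_0,\qquad|\Lambda'-1|\le\tfrac1{10}\ \text{ on }H_1,
\]
the last by Cauchy's estimate on discs of radius $1$. So $\Lambda$ is injective on the convex set $H_1$; we write $\Lambda^{-1}$ for the inverse of $\Lambda|_{H_1}$. For $\xi\in H_2$ we have $\overline{B(\xi,\frac12)}\subset H_1$, and Rouch\'e's theorem, comparing $\Lambda(\zeta)-\xi$ with $\zeta-\xi$ on the boundary circle, shows that $\xi\in\Lambda(H_1)$. Also $|\Lambda^{-1}(\xi)-\xi|\le\frac1{10}$. Define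
\[
\tau(\xi)=\phi\big(\log\Lambda^{-1}(\xi)\big),\qquad\xi\in H_2 .
\]
By \eqref{eq:conf}, $\tau$ is univalent, and with $\zeta=\Lambda^{-1}(\xi)$,
\begin{equation}\label{eq:tau}
g(\tau(\xi))=e^\xi,\qquad\tau'(\xi)=\frac{\phi'(\log\zeta)}{\zeta\,\Lambda'(\zeta)} .
\end{equation}
The image of $\tau$ contains every point at which $g$ is large.

\begin{lemma}\label{lem:onto}
There is $r_1$ such that $|g(w)|>e^{r_1}$ implies $w=\tau(\xi)$ for some $\xi\in H_2$ with $e^\xi=g(w)$.
\end{lemma}

\begin{proof}
Choose $r_1$ with $e^{r_1}-C_\psi>\max(R_1,C_0+e^{r_0+3})$, and let $z=\phi^{-1}(w)$. Then $|f(z)|\ge|g(w)|-C_\psi$, so \eqref{eq:large} gives $z\in S$ and $\operatorname{Re}e^z>r_0+3$. Since $|\operatorname{Im}z|<\pi$, we have $z=\log\zeta$ with $\zeta=e^z\in H_3$. Then $\xi=\Lambda(\zeta)\in H_2$ and $\tau(\xi)=\phi(z)=w$.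
\end{proof}

For the lower bound we use only the middle of the tract, where $\phi$ is conformal on discs of radius $1$ and Koebe's theorems give two-sided estimates.

\begin{lemma}\label{lem:local}
There is $m_*$ such that for all integers $m\ge m_*$:
\begin{itemize}
\item[(a)] $\phi$ is univalent on $B(m,1)$ and $|\phi'|\asymp1$ on $B(m,\frac12)$;
\item[(b)] $B(e^m,\frac{e^m}4)\subset H_2$, $\ \tau(B(e^m,\frac{e^m}8))\subset\phi(B(m,\frac14))$ and $\tau(B(e^m,\frac{e^m}4))\subset\phi(B(m,\frac12))$;
\item[(c)] $|\tau'|\asymp e^{-m}$ on $B(e^m,\frac{e^m}4)$.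
\end{itemize}
\end{lemma}

\begin{proof}
(a) For $z\in B(m,1)$ we have $\operatorname{Re}e^z\ge e^{m-1}\cos1>r_0$ if $m$ is large, so $B(m,1)\subset\log H_0$ and \eqref{eq:conf} applies. By (QS), $|\phi(m+\frac12)-\phi(m)|$ lies between $\eta(2)^{-1}$ and $\eta(\frac12)$ times $|\phi(m+1)-\phi(m)|$, which is $\asymp1$ by Lemma~\ref{lem:large}. The growth theorem gives $|\phi'(m)|\asymp1$, and the distortion theorem extends this to $B(m,\frac12)$.

(b) The first inclusion holds if $\frac34e^m>r_0+2$. For $\xi$ in one of the two discs, $\zeta=\Lambda^{-1}(\xi)$ satisfies $|\zeta e^{-m}-1|\le y+\frac1{10}e^{-m}$ with $y=\frac18$ or $y=\frac14$. We have $\log\zeta-m=\log(\zeta e^{-m})$ and $|\log(1+u)|\le-\log(1-|u|)$. Since $-\log\frac78<\frac14$ and $-\log\frac34<\frac12$, the inclusions hold for large $m$.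

(c) Use \eqref{eq:tau}, with $\log\zeta\in B(m,\frac12)$, $|\zeta|\asymp e^m$ and $|\Lambda'|\asymp1$.
\end{proof}

The upper bound has to account for all of $H_2$. If $|\operatorname{Im}\xi|$ is much larger than $\operatorname{Re}\xi$, then $z=\log\Lambda^{-1}(\xi)$ is close to one of the lines $\operatorname{Im}z=\pm\frac\pi2$, and $\phi$ is known to be conformal only on a disc of radius $d\asymp1/|\xi|$ about $z$. A general $K$-qc map can send a disc of radius $d$ to a disc of radius $d^{1/K}$, as $z|z|^{1/K-1}$ does, and a loss of a power of $|\xi|$ would change the exponent in the sum over $k$ in Section~\ref{sec:model}. Lemma~\ref{lem:kappa}(c) reduces the loss to a double logarithm.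

\begin{lemma}\label{lem:global}
If $r_0$ is large enough, then $|\tau'(\xi)|\le C\,\dfrac{\log\log|\xi|}{|\xi|}$ for all $\xi\in H_2$.
\end{lemma}

\begin{proof}
Let $\zeta=\Lambda^{-1}(\xi)$, $z=\log\zeta$, $x=\operatorname{Re}z=\log|\zeta|>\log r_0$, and $t=10e^{-x}\log(x+1)$. Let $r_0$ be so large that $x-1\ge m_1$ and $t<\frac14$.

\emph{The dilatation near $z$.} Since $|\operatorname{Im}z|<\frac\pi2$ and $\frac\pi2+1<\pi$, we have $B(z,1)\subset S$. Let $z'=x'+iy'\in B(z,1)$ with $\kappa(z')\ne0$. By Lemma~\ref{lem:kappa}(c), $|\cos y'|\le2e^{-x'}\log x'\le2e^{1-x}\log(x+1)$. With $u=|y'|-\frac\pi2\in[-\frac\pi2,\frac\pi2]$ we have $|\cos y'|=|\sin u|\ge\frac2\pi|u|$, so $|u|\le\pi e\,e^{-x}\log(x+1)\le t$. Thus $E=\{\kappa\ne0\}\cap B(z,1)$ lies in two horizontal strips of width $2t$, and $\operatorname{area}(E\cap B(z,\rho))\le2\cdot2t\cdot2\rho=8t\rho$ for all $\rho>0$. Summing over the annuli $2^it<|z'-z|\le2^{i+1}t$,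
\[
\int_{E\cap\{|z'-z|>t\}}\frac{dA(z')}{|z'-z|^2}\le\sum_{i\ge0}(2^it)^{-2}\cdot8t\cdot2^{i+1}t=\sum_{i\ge0}16\cdot2^{-i}=32 .
\]

\emph{From scale $1$ to scale $t$.} If $n$ is an integer nearest to $x$, then $|z-n|<\frac12+\frac\pi2$, so $\overline{B(z,1)}\subset B(n,4)$ and $L_\phi(z,1)\le2\beta$ by Lemma~\ref{lem:large}. The lower bound in Lemma~\ref{lem:modulus}, with $r=t$ and $R=1$, gives $L_\phi(z,t)\le Ct\,L_\phi(z,1)\le Ct$.

\emph{From scale $t$ to the derivative.} Let $d=\frac14e^{-x}=1/(4|\zeta|)\le t$. If $|z'-z|<d$, then $|e^{z'}-\zeta|\le|\zeta|(e^d-1)\le2d|\zeta|=\frac12$. Since $\operatorname{Re}\zeta>r_0+2-\frac1{10}$, we get $e^{z'}\in H_1$, and $|\operatorname{Im}z'|<\pi$ gives $z'\in\log H_1$. So $\phi$ is holomorphic on $B(z,d)$ and maps it into $\overline{B(\phi(z),Ct)}$. By Cauchy's estimate, $|\phi'(z)|\le Ct/d\le C\log(x+1)$.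

Finally $|\zeta-\xi|\le\frac1{10}$ gives $|\zeta|\asymp|\xi|$ and $x+1\le\log|\xi|+2\le(\log|\xi|)^2$, so $\log(x+1)\le2\log\log|\xi|$. Now use \eqref{eq:tau}.
\end{proof}

\subsection*{Inverse branches}
Fix $r_0$ as above. With $\beta$ from Lemma~\ref{lem:large} let
\[
U_n=B(\phi(n),\beta),\qquad V_n=B(\phi(n),2\beta).
\]
After increasing $m_*$ we may assume that $|\phi(n)|\ge4\beta$ and $|\phi(n)|>2e^{r_0+2}$ for $n\ge m_*$. Then
\begin{equation}\label{eq:wsize}
\tfrac12|\phi(n)|\le|w|\le\tfrac32|\phi(n)|,\quad\text{so}\quad|w|\asymp n^{1/D}\ \text{ and }\ |w|>e^{r_0+2}\qquad(w\in V_n).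
\end{equation}
Let $\ell_n$ be the branch of the logarithm on $V_n$ with $\operatorname{Im}\ell_n(\phi(n))\in(-\pi,\pi]$. For $w\in V_n$ we have $|w/\phi(n)-1|<\frac12$, so the arguments of $w$ and $\phi(n)$ differ by less than $\frac\pi6$, and
\begin{equation}\label{eq:im}
|\operatorname{Im}\ell_n|\le\tfrac{7\pi}6\quad\text{on }V_n .
\end{equation}
By \eqref{eq:wsize}, $\ell_n+2\pi ik$ maps $V_n$ into $H_2$. For $n\ge m_*$ and $k\in\mathbb Z$ the map
\[
g_{n,k}=\tau\circ(\ell_n+2\pi ik)
\]
is univalent on $V_n$. It satisfies $g\circ g_{n,k}=\mathrm{id}$, and $g_{n,k}'(w)=\tau'(\xi)/w$ with $\xi=\ell_n(w)+2\pi ik$.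

\section{The upper bound}\label{sec:upper}

\begin{proposition}\label{prop:upper}
$\dim I(g)\le D$.
\end{proposition}

\begin{proof}
Let $s>D$. Since $s>1$, there is $\varepsilon\in(0,1)$ with $s(1-\varepsilon)>1$; the room given by $\varepsilon$ absorbs the factor $\log\log|\xi|$.

\emph{Contraction of the branches.} Let $n\ge m_*$, $w\in V_n$ and $\xi=\ell_n(w)+2\pi ik$. Then $|\xi|\ge\frac12(1+|k|)$. For $k=0$ this holds because $\operatorname{Re}\xi>r_0$, and for $k\ne0$ because \eqref{eq:im} gives $|\xi|\ge2\pi|k|-\frac{7\pi}6\ge\frac{5\pi}6|k|\ge|k|$. Since $\log\log|\xi|\le C|\xi|^\varepsilon$, Lemma~\ref{lem:global} and \eqref{eq:wsize} give a constant $C_1=C_1(\varepsilon)$ with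
\begin{equation}\label{eq:contract}
|g_{n,k}'|\le a_{n,k}:=C_1n^{-1/D}(1+|k|)^{-(1-\varepsilon)}\quad\text{on }V_n .
\end{equation}
For $R>r_1$ let $n_R$ be the least integer that is at least $\log(R-1)-\frac12$, and let
\[
q=\sum_{n\ge n_R}\sum_{k\in\mathbb Z}a_{n,k}^s=C_1^s\sum_{n\ge n_R}n^{-s/D}\sum_{k\in\mathbb Z}(1+|k|)^{-s(1-\varepsilon)} .
\]
Both series converge, the first because $s>D$. Fix $R$ so large that $n_R\ge m_*$, $q<1$, and $a_{n,k}\le\frac15$ for all $n\ge n_R$ and all $k$.

\emph{Coding of orbits.} Let $J=\{w:|g^j(w)|>e^R\text{ for all }j\ge0\}$. Let $w\in J$ and $w_j=g^j(w)$. By Lemma~\ref{lem:onto}, $w_j=\tau(\xi_j)$ with $e^{\xi_j}=w_{j+1}$, so $\operatorname{Re}\xi_j>R$. The point $z_j=\phi^{-1}(w_j)=\log\Lambda^{-1}(\xi_j)$ satisfies $|\operatorname{Im}z_j|<\frac\pi2$ and $\operatorname{Re}z_j\ge\log(R-1)$. If $n_j$ is an integer nearest to $\operatorname{Re}z_j$, then $n_j\ge n_R$ and $w_j\in\phi(B(n_j,4))\subset U_{n_j}$. Since $\xi_j$ is a logarithm of $w_{j+1}\in U_{n_{j+1}}$, there is $k_{j+1}\in\mathbb Z$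 with $w_j=g_{n_{j+1},k_{j+1}}(w_{j+1})$. The set $g_{n_{j+1},k_{j+1}}(V_{n_{j+1}})$ has diameter at most $\frac15\cdot4\beta<\beta$ and contains $w_j\in U_{n_j}$, so it lies in $V_{n_j}$. This is the reason for using the doubled discs.

\emph{The cover.} Call a word $(n_1,k_1),\dots,(n_j,k_j)$ with all $n_i\ge n_R$ \emph{admissible} if $g_{n_{i+1},k_{i+1}}(V_{n_{i+1}})\subset V_{n_i}$ for $1\le i<j$. For such a word $G=g_{n_1,k_1}\circ\dots\circ g_{n_j,k_j}$ is defined on $V_{n_j}$, and by \eqref{eq:contract} and the convexity of $U_{n_j}$,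
\[
\operatorname{diam}G(U_{n_j})\le2\beta\prod_{i=1}^ja_{n_i,k_i}\le2\beta\,5^{-j}.
\]
We have shown that for each $j\ge1$ the sets $G(U_{n_j})$ of the admissible words of length $j$ cover $J$. The sum of the $s$-th powers of their diameters is at most $(2\beta)^sq^j$, which tends to $0$. So $\mathcal H^s(J)=0$. Since $I(g)\subset\bigcup_{N\ge0}g^{-N}(J)$, we get $\dim I(g)\le s$, and we let $s\downarrow D$.
\end{proof}

\section{The lower bound}\label{sec:lower}

\begin{proposition}\label{prop:lower}
$\dim I(g)\ge D$.
\end{proposition}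

We construct a Cantor set $\mathcal K\subset I(g)$ from the blocks
\[
Q_m=\phi\big(\overline{B(m,\tfrac14)}\big)\subset U_m,
\]
and a measure on it to which the mass distribution principle applies. We fix an integer $m_0\ge m_*$. It has to be large for finitely many reasons that appear below, and the constants $c,C,c_1,C_2,C_3,C_4$ do not depend on it.

\subsection*{Children}
For an integer $X\geq1$ let $\mathcal N_X=\mathbb Z\cap[e^{DX},2e^{DX})$. These sets are pairwise disjoint because $e^D>2$, and $\#\mathcal N_X\asymp e^{DX}$. For $n\in\mathcal N_X$ we have $|\phi(n)|\asymp n^{1/D}\asymp e^X$. For $m\ge m_0$ let $\Xi_m$ be the set of pairs $(X,k)$ of integers with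
\[
|X-e^m|\le\tfrac1{16}e^m,\qquad|2\pi k|\le\tfrac1{16}e^m ;
\]
then $\#\Xi_m\asymp e^{2m}$. A pair $(n,k)$ is \emph{$m$-allowed} if $n\in\mathcal N_X$ for some $X$ with $(X,k)\in\Xi_m$. Then $n\ge\exp(\frac{15}{16}e^m)>m$. On $U_n$ we have $\operatorname{Re}\ell_n=X+O(1)$ by \eqref{eq:wsize}, so \eqref{eq:im} gives a constant $C_2$ with
\begin{equation}\label{eq:Y}
Y_{n,k}:=\ell_n(Q_n)+2\pi ik\ \subset\ \ell_n(U_n)+2\pi ik\ \subset\ B(X+2\pi ik,C_2)\ \subset\ B(e^m,\tfrac{e^m}8).
\end{equation}
The last inclusion holds for large $m_0$ because $|X+2\pi ik-e^m|\le\frac{\sqrt2}{16}e^m$ and $\frac{\sqrt2}{16}<\frac18$. Since $\phi(B(n,1))\subset U_n$, Lemma~\ref{lem:local}(b) gives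
\begin{equation}\label{eq:nest}
g_{n,k}\big(\phi(B(n,1))\big)\subset\phi(B(m,\tfrac14))\subset Q_m .
\end{equation}

\subsection*{Cylinders}
A cylinder $Z$ of level $j$ has an index $m\ge m_0$ and a map $\Phi_Z$, univalent on $\phi(B(m,1))$, with $Z=\Phi_Z(Q_m)$ and $g^j\circ\Phi_Z=\mathrm{id}$. The only cylinder of level $0$ is $Q_{m_0}$, with $\Phi=\mathrm{id}$. The \emph{children} of a cylinder $Z$ of index $m$ are the sets $Z'=\Phi_{Z'}(Q_n)$ with $\Phi_{Z'}=\Phi_Z\circ g_{n,k}$, for all $m$-allowed $(n,k)$, and the cylinders of level $j+1$ are the children of those of level $j$. By \eqref{eq:nest}, $\Phi_{Z'}$ is univalent on $\phi(B(n,1))$.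

To separate the cylinders we surround each by the open set $\hat Z=\Phi_Z(\phi(B(m,\frac12)))\supset Z$. By \eqref{eq:nest}, $\hat Z'\subset Z\subset\hat Z$ for a child $Z'$ of $Z$. The sets $\hat Z$ of distinct cylinders of the same level are disjoint. By induction it suffices to consider children of the same $Z$. Since $\Phi_Z$ and $\tau$ are injective, we need the sets $\ell_n(\phi(B(n,\frac12)))+2\pi ik$ to be disjoint. If two of them, for $(n,k)$ and $(n',k')$, have a common point $\xi$, then $e^\xi\in\phi(B(n,\frac12))\cap\phi(B(n',\frac12))$, so $n=n'$, and then $\xi-\ell_n(e^\xi)=2\pi ik=2\pi ik'$.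

Each cylinder is compact and has finitely many children, so $\mathcal K=\bigcap_j\bigcup\{Z:Z\text{ of level }j\}$ is compact and nonempty. For $x\in\mathcal K$ let $Z_j(x)$ be the cylinder of level $j$ that contains $x$, and let $n_j$ be its index. Then $Z_{j+1}(x)$ is a child of $Z_j(x)$, the integers $n_j$ increase strictly, and $g^j(x)\in Q_{n_j}\subset U_{n_j}$. By \eqref{eq:wsize}, $g^j(x)\to\infty$. Hence $\mathcal K\subset I(g)$.

\subsection*{Distortion}
Let $Z$ have index $m$ and put $\lambda_Z=|\Phi_Z'(\phi(m))|$. The map $\Phi_Z\circ\phi$ is univalent on $B(m,1)$, so by the distortion theorem and Lemma~\ref{lem:local}(a),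
\begin{equation}\label{eq:lambda}
|(\Phi_Z\circ\phi)'|\asymp\lambda_Z\ \text{ on }B(m,\tfrac12),\qquad|\Phi_Z'|\asymp\lambda_Z\ \text{ on }\phi(B(m,\tfrac12)).
\end{equation}
In particular $\operatorname{diam}Z\le C\lambda_Z$. If $x=\Phi_Z(\phi(z))$ with $|z-m|\le\frac14$, then $B(z,\frac14)\subset B(m,\frac12)$, and the $\frac14$-theorem gives a constant $c_1$ with
\begin{equation}\label{eq:collar}
B(x,c_1\lambda_Z)\subset\hat Z\qquad(x\in Z).
\end{equation}
For the child $Z'$ given by $(n,k)$ with $n\in\mathcal N_X$, put $\xi=\ell_n(\phi(n))+2\pi ik$. The chain rule, \eqref{eq:nest}, \eqref{eq:lambda}, \eqref{eq:Y} and Lemma~\ref{lem:local}(c) give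
\begin{equation}\label{eq:child}
\lambda_{Z'}=|\Phi_Z'(\tau(\xi))|\cdot|\tau'(\xi)|\cdot|\phi(n)|^{-1}\asymp\lambda_Z\,e^{-m-X}.
\end{equation}
So $\lambda_{Z'}\le\frac12\lambda_Z$ if $m_0$ is large. Finally, by Lemma~\ref{lem:local}(b),(c) and \eqref{eq:lambda}, $F=\Phi_Z\circ\tau$ is univalent on $B(e^m,\frac{e^m}4)$ with $|F'|\asymp\lambda_Ze^{-m}$. Lemma~\ref{lem:koebe} gives a constant $C_4$ with
\begin{equation}\label{eq:sep}
|\xi-\xi'|\le C_4\,e^m\lambda_Z^{-1}\,|F(\xi)-F(\xi')|\qquad(\xi,\xi'\in B(e^m,\tfrac{e^m}8)).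
\end{equation}
The child of $Z$ given by $(n,k)$ is $F(Y_{n,k})$, so \eqref{eq:sep} lets us count children in the $\xi$-plane.

\subsection*{The measure}
By \eqref{eq:child}, the sizes of the children of $Z$ vary enormously with $X$, so equal masses would be a poor choice. But the $\#\mathcal N_X\asymp e^{DX}$ children that belong to a pair $(X,k)$ have total $D$-dimensional content about $(\lambda_Ze^{-m})^D$, independently of the pair. We therefore give mass $1$ to the cylinder of level $0$, and we distribute the mass of $Z$ equally among the pairs $(X,k)\in\Xi_m$, and then the mass of each pair equally among the children $(n,k)$, $n\in\mathcal N_X$. Cylinders of the same level are disjoint and their diameters tend to $0$ with the level, so $\mathcal K$ is homeomorphic to the space of nested sequences of cylinders, and there is a Borel probability measure $\omega$ on $\mathcal K$ for which $\omega(Z)$ is the assigned mass. For a child $Z'$ as above,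
\begin{equation}\label{eq:mass}
\omega(Z')=\frac{\omega(Z)}{\#\Xi_m\cdot\#\mathcal N_X}\asymp\omega(Z)\,e^{-2m-DX}.
\end{equation}
With \eqref{eq:child} we get $\omega(Z')\lambda_{Z'}^{-D}\le C_3e^{-(2-D)m}\,\omega(Z)\lambda_Z^{-D}$. Since $D<2$, we can choose $m_0$ with $C_3e^{-(2-D)m_0}\le1$. All indices are at least $m_0$, and $\omega(Z)=\lambda_Z=1$ at level $0$, so by induction
\begin{equation}\label{eq:cyl}
\omega(Z)\le\lambda_Z^D\qquad\text{for all cylinders }Z.
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:lower}]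
Estimate \eqref{eq:cyl} controls $\omega$ only at the scales $\lambda_Z$, and these decrease extremely fast. We have to examine the scales between a cylinder and its children. There are two regimes. At the coarser scales the children are spread over a two-dimensional lattice, and at the finer scales they are arranged along a small copy of the snowflake.

Let $x\in\mathcal K$ and $0<r<c_1$. Since $\lambda_{Z_j(x)}$ decreases from $1$ to $0$, there is $j$ with $c_1\lambda_{Z_{j+1}(x)}\le r<c_1\lambda_{Z_j(x)}$. Let $Z=Z_j(x)$ have index $m$, let $F=\Phi_Z\circ\tau$, and let $Z_{j+1}(x)$ be given by $(n_x,k_x)$ with $n_x\in\mathcal N_{X_x}$. By \eqref{eq:collar}, $B(x,r)\subset\hat Z$, so $B(x,r)$ meets no other cylinder of level $j$, and $\omega(B(x,r))$ is at most the total mass of the children of $Z$ that meet $B(x,r)$. Write $x=F(\xi_x)$ with $\xi_x\in Y_{n_x,k_x}$, and let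
\[
\varrho=C_4\,r\,e^m/\lambda_Z
\]
be the radius $r$ seen in the $\xi$-plane. By the choice of $j$ and \eqref{eq:child},
\begin{equation}\label{eq:rho}
c\,e^{-X_x}\le\varrho\le C\,e^m .
\end{equation}
Let the child given by $(n,k)$, $n\in\mathcal N_X$, meet $B(x,r)$. By \eqref{eq:Y} and \eqref{eq:sep} there is $\xi\in Y_{n,k}$ with $|\xi-\xi_x|\le\varrho$, and hence
\begin{equation}\label{eq:lattice}
|(X+2\pi ik)-(X_x+2\pi ik_x)|\le\varrho+2C_2 .
\end{equation}

\emph{Case $\varrho\ge1$.} By \eqref{eq:lattice}, at most $C\varrho^2$ pairs $(X,k)$ occur, and each carries the mass $\omega(Z)/\#\Xi_m\le C\omega(Z)e^{-2m}$. Since $\varrho e^{-m}\le C$ and $D<2$,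
\[
\omega(B(x,r))\le C\omega(Z)(\varrho e^{-m})^2\le C\omega(Z)(\varrho e^{-m})^D .
\]

\emph{Case $\varrho<1$.} By \eqref{eq:lattice}, $|X-X_x|\le C$, and at most $C$ values of $k$ occur. By \eqref{eq:mass}, each of these children has mass at most $C\omega(Z)e^{-2m-DX_x}$. To count the values of $n$, note that $e^\xi\in Q_n\subset U_n$, $e^{\xi_x}\in Q_{n_x}\subset U_{n_x}$ and
\[
|e^\xi-e^{\xi_x}|\le|e^{\xi_x}|(e^\varrho-1)\le2\varrho|e^{\xi_x}|\le Ce^{X_x}\varrho .
\]
By \eqref{eq:rho}, $e^{X_x}\varrho\ge c$, so $|\phi(n)-\phi(n_x)|\le Ce^{X_x}\varrho+2\beta\le Ce^{X_x}\varrho$. Lemma~\ref{lem:large} gives $|n-n_x|\le C(e^{X_x}\varrho)^D$, so at most $1+C(e^{X_x}\varrho)^D\le C(e^{X_x}\varrho)^D$ values of $n$ occur. Here we use the lower bound for $|\phi(n)-\phi(n')|$ for all pairs $n,n'$, and not only the growth of $|\phi(n)|$. Therefore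
\[
\omega(B(x,r))\le C\omega(Z)e^{-2m-DX_x}(e^{X_x}\varrho)^D=C\omega(Z)e^{-2m}\varrho^D\le C\omega(Z)(\varrho e^{-m})^D .
\]

In both cases $\varrho e^{-m}=C_4r/\lambda_Z$ and \eqref{eq:cyl} give $\omega(B(x,r))\le C\omega(Z)(r/\lambda_Z)^D\le Cr^D$. By the mass distribution principle, $\dim I(g)\ge\dim\mathcal K\ge D$.
\end{proof}

\section{Proofs of the theorems}\label{sec:final}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $f$ be the function of Proposition~\ref{prop:f}, which lies in $\mathcal B$ by Lemma~\ref{lem:classB}, and for $D\in[1,2)$ let $g_D$ be the function of Section~\ref{sec:g}. It lies in $\mathcal B$, it is quasiconformally equivalent to $f$, and $g_1=f$. By Propositions~\ref{prop:upper} and~\ref{prop:lower}, $\dim I(g_D)=D$; the case $D=1$ gives $\dim I(f)=1$. For $1<D<2$ the dimensions differ, so $f$ and $g_D$ are not affinely equivalent by (F1).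
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Quasiconformal equivalence is an equivalence relation, because inverses and compositions of qc maps are qc. So for $d_1,d_2\in[1,2)$ the functions $g_{d_1},g_{d_2}$ are equivalent, they lie in the class of $f$, and they realize $(d_1,d_2)$. The pair $(2,2)$ is realized by $f_1=f_2=e^z$, since $\dim I(e^z)=2$ by McMullen \cite{McM}.

Conversely, let $f_1,f_2\in\mathcal B$ be quasiconformally equivalent and $d_i=\dim I(f_i)\le2$. By Rippon and Stallard \cite{RiS}, the escaping set of every transcendental entire function has an unbounded component. A connected set with more than one point has dimension at least $1$, because the distance from one of its points is a Lipschitz map onto an interval. So $d_1,d_2\in[1,2]$, and by (F2), if one of them equals $2$, so does the other.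
\end{proof}

\begin{thebibliography}{9}

\bibitem{McM}
McMullen, Trans. AMS \textbf{300} (1987).

\bibitem{RS}
Lasse Rempe and Gwyneth M. Stallard, \emph{Hausdorff dimensions of escaping sets of transcendental entire functions}, arXiv:0904.3072 (2009).

\bibitem{RiS}
Rippon and Stallard, Proc. AMS \textbf{133} (2005).

\end{thebibliography}
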